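\title{Spheres of growing dimension and the $L^p$ coarse Baum--Connes assembly map}

\begin{abstract}
Let $X$ be a disjoint union of round spheres $S^{2n}$, placed farther and farther apart, with radii $r_n\to\infty$ and $r_n=O(\sqrt n)$. We prove that for every $p\in(1,\infty)$ the $L^p$ coarse Baum--Connes assembly map of $X$ fails to be injective; its kernel maps onto $\prod_n\mathbb Z/\bigoplus_n\mathbb Z$. The classes in the kernel come from the Dirac operators of the spheres. Positive scalar curvature kills them at a bounded scale, while pairing with Bott bundles detects them at every scale. Away from $p=2$ the proof needs $L^p$ estimates for the spinor heat semigroup that do not depend on the dimension, and a passage from Hermitian fibers to $\ell^p$ with bounded distortion. The case $p=1$ is not settled here.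
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Roe algebras and localization algebras}

All Banach spaces are complex, and for the moment $p\in[1,\infty)$. Let $Y$ be a proper metric space, that is, one whose closed balls are compact. We also allow extended metrics, in which points of different components may be at distance $+\infty$. Choose a countable dense subset $Z_Y\subseteq Y$ and consider $\ell^p(Z_Y,\ell^p)=\ell^p(Z_Y\times\mathbb N)$; we call the basis vector at $(z,m)$ the $m$-th \emph{slot} over $z$. A bounded operator $T$ on this space is a matrix $(T_{x,y})_{x,y\in Z_Y}$ of operators on $\ell^p$. It is \emph{locally compact} if $1_KT$ and $T1_K$ are compact for every compact $K\subseteq Y$, and its \emph{propagation} is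
\[
\operatorname{prop}(T)=\sup\{d(x,y):T_{x,y}\neq0\}.
\]
Propagation measures how far $T$ can move the support of a vector. An operator of finite propagation has no entries between points at infinite distance.

The \emph{$L^p$ Roe algebra} $B^p(Y)$ is the norm closure of the algebra $B^p_{\mathrm{alg}}(Y)$ of locally compact operators of finite propagation. The \emph{$L^p$ localization algebra} $B^p_L(Y)$ is the completion, in the norm $\sup_s\|f(s)\|$, of the algebra of bounded, uniformly norm-continuous functions $f:[0,\infty)\to B^p_{\mathrm{alg}}(Y)$ with $\operatorname{prop}(f(s))\to0$ as $s\to\infty$. Evaluation at $0$ is a homomorphism $\mathrm{ev}_0:B^p_L(Y)\to B^p(Y)$. Up to canonical isomorphism the groups $K_*(B^p(Y))$ and $K_*(B^p_L(Y))$ do not depend on $Z_Y$. Coarse maps induce homomorphisms on $K_*(B^p(\,\cdot\,))$, uniformly continuous coarse maps induce homomorphisms on $K_*(B^p_L(\,\cdot\,))$, and these are functorial and commute with $(\mathrm{ev}_0)_*$.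

The two algebras see different things. If $Y$ is compact with a finite metric, every compact operator is locally compact of propagation at most $\operatorname{diam}Y$, so $B^p(Y)$ is the algebra of all compact operators and has forgotten $Y$. The localization algebra has not: as the propagation tends to $0$, $f(s)$ almost commutes with continuous functions on $Y$, and this lets vector bundles over $Y$ pair with $K_0(B^p_L(Y))$ (Section~\ref{sec:pairing}).

\subsection{Nerves and the assembly map}

To compare the two sides one must first discard the small-scale topology of the space. A cover $C$ of $X$ has \emph{Lebesgue number} $L$ if every subset of diameter at most $L$ lies in a member of $C$. For a locally finite open cover $C$ by sets of uniformly bounded diameter, the \emph{nerve} $\mathcal N_C$ is the simplicial complex with vertex set $C$ in which $U_0,\dots,U_l$ span a simplex if $U_0\cap\dots\cap U_l\ne\emptyset$. It carries the $\ell^1$-metric: the path metric that restricts to $d(\sum t_UU,\sum s_UU)=\sum_U|t_U-s_U|$ on each simplex, with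 distance $+\infty$ between different connected components. An \emph{anti-\v{C}ech system} for $X$ is a sequence $\{C_k\}$ of such covers in which $C_{k+1}$ has a Lebesgue number $L_{k+1}$ at least the supremum of the diameters of the sets in $C_k$, and $L_k\to\infty$. Choosing for each $U\in C_k$ some $U'\in C_{k+1}$ with $U\subseteq U'$ and extending affinely gives simplicial maps $i_k:\mathcal N_{C_k}\to\mathcal N_{C_{k+1}}$, and hence directed systems of $K$-groups. It is known that $\lim_kK_*(B^p(\mathcal N_{C_k}))\cong K_*(B^p(X))$ canonically, and that the limits and the map below do not depend on the choices. The \emph{$L^p$ coarse Baum--Connes conjecture} for $X$ asserts that the \emph{assembly map} induced by the maps $(\mathrm{ev}_0)_*$,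
\[
\mu:\lim_{k\to\infty}K_*(B^p_L(\mathcal N_{C_k}))\longrightarrow\lim_{k\to\infty}K_*(B^p(\mathcal N_{C_k}))\cong K_*(B^p(X)),
\]
is an isomorphism. A nonzero element on the left is a piece of topology of $X$ that survives at every scale; injectivity says that operators of finite propagation cannot trivialize it.

For $p=2$ this is the classical coarse Baum--Connes conjecture, for which G.~Yu gave a counterexample to injectivity. The question, posed by Zhang and Zhou \cite{ZZ}, is whether injectivity can fail in the genuinely $L^p$ case: \emph{are there $p\in[1,\infty)$ with $p\neq2$ and a proper metric space $X$ for which $\mu$ is not injective?} Since nerves and propagation do not involve $p$, one would guess that a geometric obstruction persists for other exponents. The guess is not automatic. On a Hilbert space the spectral theorem bounds $\phi(D)$ by $\sup|\phi|$ for every self-adjoint $D$ on every manifold. On $L^p$ there is no such bound, and an estimate that degrades along a sequence of manifolds is useless, because an element of a Roe algebra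 must be one bounded operator.

\subsection{The result}

Fix $\beta\ge1$ and radii $r_n$, $n\ge1$, with $r_n\to\infty$ and $r_n\le\beta\sqrt{2n}$; for example $r_n=\sqrt n$. Let $X_n\subset\mathbb R^{2n+1}$ be the round sphere of dimension $2n$ and radius $r_n$, with its geodesic distance and a base point $x_n$. On $X=\bigsqcup_{n\ge1}X_n$ put
\[
d(x,y)=d(x,x_n)+n+m+d(x_m,y)\qquad(x\in X_n,\ y\in X_m,\ n\ne m).
\]
This is a metric with finite values. A ball of radius $R$ meets $X_m$ only for $m\le R$ and for the sphere containing its center, and each $X_m$ is compact, so $X$ is proper.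

\begin{theorem}\label{thm:main}
For every $p\in(1,\infty)$ the assembly map $\mu:\lim_kK_0(B^p_L(\mathcal N_{C_k}))\to K_0(B^p(X))$ is not injective. More precisely, there is a homomorphism
\[
\Phi:\lim_kK_0(B^p_L(\mathcal N_{C_k}))\longrightarrow\prod_n\mathbb Z\Big/\bigoplus_n\mathbb Z
\qquad\text{with}\qquad
\Phi(\ker\mu)=\prod_n\mathbb Z\Big/\bigoplus_n\mathbb Z .
\]
In particular $\ker\mu$ is uncountable.
\end{theorem}

So the answer to the question is yes, with one space $X$ for all $p\in(1,\infty)$ at once. No claim is made about $p=1$.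

\subsection{Two scales}

Let $D$ be the Dirac operator of a round sphere of dimension $N=2n$ and radius $r$. From the heat semigroup of $D$ one builds idempotents $\delta+a_t$, $t>0$, where $\delta$ is a fixed trivial idempotent. For small $t$ the kernel of $a_t$ concentrates near the diagonal, so letting $t\to0$ produces an element of a localization algebra, and its pairing with a Bott bundle is an index equal to $1$. For large $t$ the operator $a_t$ is small: the scalar curvature is $\kappa=N(N-1)/r^2$, the Lichnerowicz formula gives $D^2\ge\kappa/4$, and $a_t$ decays like $e^{-\kappa t/16}$. The time needed to kill the class is thus of order $r^2/N^2$. In time $t$ heat travels a distance of order $\sqrt{Nt}$, so the propagation spent is of order $r/\sqrt N$. This stays bounded if $r_n=O(\sqrt n)$. On the other hand, covers by balls of a fixed radius still see the sphere $X_n$ once $r_n$ is large, so if $r_n\to\infty$ the class is detected at every scale, on all but finitely many spheres. This is the source of the group $\prod_n\mathbb Z/\bigoplus_n\mathbb Z$.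

Section~\ref{sec:idem} sets up a calculus of almost idempotents and works out the case of the $0$-sphere. Sections~\ref{sec:nerves} and~\ref{sec:pairing} construct $\Phi$. Section~\ref{sec:reduction} reduces the theorem to the existence of certain paths $\omega_n$ of finite-rank operators (Proposition~\ref{prop:paths}), which are built in Sections~\ref{sec:heat}--\ref{sec:index}. We use without proof the Lichnerowicz formula, the Atiyah--Singer theorem, Bott periodicity, Khintchine's inequality, basic $K$-theory of Banach algebras, and the standard realization of the functoriality of $K_*(B^p_L)$; each is recalled where it is needed. From now on $p\in(1,\infty)$ is fixed, $1/p+1/p'=1$, and direct sums of copies of an $\ell^p$-space carry the $\ell^p$-norm.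

\section{Almost idempotents}\label{sec:idem}

\subsection{Classes from almost idempotents}

For a Banach algebra $B$ with unitization $B^+$, $K_0(B)$ is the kernel of $K_0(B^+)\to K_0(\mathbb C)$, and $K_0(B^+)$ is generated by classes $[e]$ of idempotent matrices over $B^+$. We use the following facts. Idempotents at small distance are similar, so a norm-continuous path of idempotents has constant class; $[e+e']=[e]+[e']$ if $ee'=e'e=0$. Homomorphisms joined by a pointwise norm-continuous path induce the same map on $K_0$ and $K_1$. If $I\subseteq B$ is a closed ideal with $K_0(I)=K_1(I)=0$, then $K_0(B)\to K_0(B/I)$ is an isomorphism (six-term sequence). Finally $K_0(M_l(B))=K_0(B)$, and $K_0$ of the closure of an increasing union of subalgebras is the direct limit.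

Truncation and discretization will destroy exact idempotency, so we need to repair it. For $x$ in a unital Banach algebra with $\varrho=\|x^2-x\|<\frac14$ put
\[
\chi(x)=\tfrac12+(x-\tfrac12)\sum_{j\ge0}\binom{-1/2}{j}4^j(x^2-x)^j .
\]
The series is the binomial series of $(1+4(x^2-x))^{-1/2}$, and $1+4(x^2-x)=(2x-1)^2$, so $(2\chi(x)-1)^2=1$ and $\chi(x)$ is an idempotent. It depends continuously on $x$, is natural for contractive homomorphisms, and equals $x$ if $x$ is idempotent. Since $\sum_j|\binom{-1/2}{j}|(4\varrho)^j=(1-4\varrho)^{-1/2}$, whose derivative in $\varrho$ is at most $2\cdot0.96^{-3/2}<3$ on $[0,\frac1{100}]$,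
\begin{equation}\label{eq:chi}
\|\chi(x)-x\|\le3\varrho\,\|x-\tfrac12\|\qquad\text{if }\varrho\le\tfrac1{100}.
\end{equation}

All our operators act on graded spaces $\mathcal L=\mathcal L^+\oplus\mathcal L^-$, and $\delta$ always denotes the projection onto $\mathcal L^-$ along $\mathcal L^+$, which has norm $1$ in every case below. On $M_2(B)$ this means $\delta=\operatorname{diag}(0,1)$. The \emph{defect} of $y$ is
\[
\operatorname{Def}(y)=(\delta+y)^2-(\delta+y)=y^2+y\delta+\delta y-y ,
\]
and expanding $\operatorname{Def}(y+h)-\operatorname{Def}(y)=yh+hy+h^2+h\delta+\delta h-h$ gives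
\begin{equation}\label{eq:def}
\|\operatorname{Def}(y+h)-\operatorname{Def}(y)\|\le\|h\|\,(2\|y\|+\|h\|+3).
\end{equation}
If $\|\operatorname{Def}(y)\|<\frac14$ we put
\begin{equation}\label{eq:hat}
\hat y=\chi(\delta+y)-\delta=y+(\delta+y-\tfrac12)\sum_{j\ge1}\binom{-1/2}{j}4^j\operatorname{Def}(y)^j .
\end{equation}
For $y\in M_2(B)$ the right side lies in $M_2(B)$, so
\[
\langle y\rangle=[\delta+\hat y]-[\delta]\in K_0(B)
\]
is defined. It is constant along norm-continuous paths of elements of defect $<\frac14$, natural in $B$, and $\langle0\rangle=0$. The same definition applies to $y\in M_2(M_l(B))$, and $\langle y_1\oplus y_2\rangle=\langle y_1\rangle+\langle y_2\rangle$. An operator between graded spaces is \emph{even} if it intertwines the projections $\delta$.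

\begin{lemma}\label{lem:conj}
Let $v:\mathcal L\to\mathcal L'$ and $v^\dagger:\mathcal L'\to\mathcal L$ be bounded and even, and let $y$ be a bounded operator on $\mathcal L$.
\begin{enumerate}
\item[(a)] If $yv^\dagger vy=y^2$, then $\operatorname{Def}(vyv^\dagger)=v\operatorname{Def}(y)v^\dagger$.
\item[(b)] If $v^\dagger vy=y=yv^\dagger v$ and both $y$ and $vyv^\dagger$ have defect of norm $<\frac14$, then $\widehat{vyv^\dagger}=v\hat yv^\dagger$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(vyv^\dagger)^2=vy^2v^\dagger$, and the three linear terms of the defect are conjugated because $v$ and $v^\dagger$ are even. (b) Let $w=\operatorname{Def}(y)$. As $v^\dagger v$ commutes with $\delta$, we get $v^\dagger vw=w$, hence $(vwv^\dagger)^j=vw^jv^\dagger$ and $(\delta+vyv^\dagger-\frac12)vw^jv^\dagger=v(\delta+y-\frac12)w^jv^\dagger$ for $j\ge1$. Compare the series \eqref{eq:hat} term by term.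
\end{proof}

\subsection{Moving slots}

Let $B=B^p(Y)$ or $B^p_L(Y)$. An injection of $Z_Y\times\mathbb N$ into itself that preserves the $Z_Y$-coordinate induces an isometry $U$ of $\ell^p(Z_Y\times\mathbb N)$, called a \emph{slot injection}. Its transpose $U^\dagger$ sends each basis vector in the range of $U$ back to its preimage and kills the others, so $U^\dagger U=1$ and $\|U^\dagger\|\le1$. Both have propagation zero and multiply $B$ into itself. They act on $M_2(B)$ diagonally, so they are even.

\begin{lemma}\label{lem:rules}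
Let $y,y_1,y_2\in M_2(B)$ have defects of norm at most $\frac1{100}$.
\begin{enumerate}
\item[(a)] If $U$ is a slot injection, then $\langle UyU^\dagger\rangle=\langle y\rangle$.
\item[(b)] If $y_1y_2=y_2y_1=0$, then $\langle y_1+y_2\rangle=\langle y_1\rangle+\langle y_2\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $\theta\in[0,\frac\pi2]$ put $v_\theta\xi=(\cos\theta\,\xi,\sin\theta\,U\xi)$ and $v_\theta^\dagger(\xi,\xi')=\cos\theta\,\xi+\sin\theta\,U^\dagger\xi'$. These are even, of norm at most $2$, and $v_\theta^\dagger v_\theta=1$. By Lemma~\ref{lem:conj}(a) the path $v_\theta yv_\theta^\dagger$ has defect at most $\frac4{100}$. It joins $y\oplus0$ to $0\oplus UyU^\dagger$, which proves (a). For (b) take $U=1$. All four entries of $v_\theta y_2v_\theta^\dagger$ are scalar multiples of $y_2$, so this operator and $y_1\oplus0$ annihilate each other. Their defects therefore add, and $(y_1\oplus0)+v_\theta y_2v_\theta^\dagger$ is a path of defect at most $\frac5{100}$ from $(y_1+y_2)\oplus0$ to $y_1\oplus y_2$.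
\end{proof}

Fix a bijection $b:\mathbb N\times\mathbb N\to\mathbb N$ and let $\sigma_i$, $i\ge0$, be the slot injection $(z,m)\mapsto(z,b(i,m))$. The ranges of the $\sigma_i$ are disjoint and exhaust all slots. For a finite family $y_i$, the \emph{block sum} $\sum_i\sigma_iy_i\sigma_i^\dagger$ is an $\ell^p$-direct sum of the $y_i$: its norm, its propagation and the norm of its defect are the maxima of those of the $y_i$.

\subsection{Compact operators and a trace formula}

Let $\Omega$ be a countably infinite set, $\mathcal K$ the algebra of compact operators on $\ell^p(\Omega)$, and $P_l$ the coordinate projection onto the first $l$ elements of $\Omega$. Since $p<\infty$ and $p'<\infty$, both $P_l$ and its adjoint on $\ell^{p'}(\Omega)$ tend strongly to $1$. For compact $T$ this gives $\|P_lT-T\|\to0$ and, applied to the compact adjoint of $T$, $\|TP_l-T\|\to0$. Hence $\mathcal K$ is the closure of $\bigcup_lM_l(\mathbb C)$ and $K_0(\mathcal K)=\mathbb Z$, an idempotent matrix over $\mathcal K$ going to its rank. The case $p=2$ covers separable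 Hilbert spaces.

\begin{lemma}\label{lem:trace}
Let $y\in M_2(\mathcal K)$ have defect of norm $<\frac14$, and suppose that $y=PyP$ for an even idempotent $P$ of finite rank. Then $\langle y\rangle=\operatorname{tr}\hat y$ in $K_0(\mathcal K)=\mathbb Z$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:conj}(b) with $v=v^\dagger=P$ gives $\hat y=P\hat yP$. So $e=\delta+\hat y$ commutes with $P$, and $e=eP+\delta(1-P)$ and $\delta=\delta P+\delta(1-P)$ are sums of mutually annihilating idempotents. Therefore $[e]-[\delta]=\operatorname{rank}(eP)-\operatorname{rank}(\delta P)=\operatorname{tr}(eP-\delta P)=\operatorname{tr}\hat y$.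
\end{proof}

The right side does not mention a norm. This will let us compute an $\ell^p$ invariant in $L^2$.

\subsection{The heat idempotents}

Let $H=H^+\oplus H^-$ be a graded Hilbert space with projections $\pi_\pm$, so $\delta=\pi_-$, and let $\epsilon=\pi_+-\pi_-$. Let $D$ be self-adjoint and odd, $\epsilon D\epsilon=-D$. Put
\[
\phi_1(x)=e^{-x^2},\qquad\phi_2(x)=xe^{-x^2/2},\qquad\phi_3(x)=e^{-x^2/2}\,\frac{1-e^{-x^2}}{x},\quad\phi_3(0)=0,
\]
\begin{equation}\label{eq:at}
a_t(D)=\epsilon\,\phi_1(\sqrt tD)+\phi_2(\sqrt tD)\,\pi_++\phi_3(\sqrt tD)\,\pi_- .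
\end{equation}
The functions $\phi_i$ lie in $C_0(\mathbb R)$ and are bounded by $1$ (for $\phi_3$ use $1-e^{-x^2}\le\min(x^2,1)\le|x|$), so $\|a_t(D)\|\le3$. What makes \eqref{eq:at} an idempotent is the identity $\phi_2\phi_3=\phi_1(1-\phi_1)$. The unsymmetric factorization is chosen because both factors are averages of the operators $De^{-\tau D^2}$, see \eqref{eq:atheat}, and these we can estimate on $L^p$.

\begin{lemma}\label{lem:heatidem}
We have $\operatorname{Def}(a_t(D))=0$ for all $t\geq0$. Suppose moreover that $H^+=H^-$ is separable and infinite-dimensional, that $D$ has compact resolvent, and that $q$ is an even orthogonal projection commuting with all $\phi(D)$. Then $\operatorname{Def}(qa_t(D))=0$ and for all $t>0$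
\[
\langle qa_t(D)\rangle=\dim(\ker D\cap qH^+)-\dim(\ker D\cap qH^-).
\]
\end{lemma}

\begin{proof}
From $\epsilon\phi(D)\epsilon=\phi(-D)$ we see that even functions of $D$ preserve $H^\pm$ and odd functions exchange them. So in block form, with argument $\sqrt tD$,
\[
\delta+a_t(D)=\begin{pmatrix}\phi_1&\phi_3\\ \phi_2&1-\phi_1\end{pmatrix},\qquad
(\delta+a_t(D))^2=\begin{pmatrix}\phi_1^2+\phi_2\phi_3&\phi_1\phi_3+\phi_3(1-\phi_1)\\ \phi_2\phi_1+(1-\phi_1)\phi_2&\phi_2\phi_3+(1-\phi_1)^2\end{pmatrix},
\]
and the two matrices agree because $\phi_2\phi_3=\phi_1(1-\phi_1)$. Under the further hypotheses $qa_t(D)$ is compact, has defect $q\operatorname{Def}(a_t(D))=0$, and is norm-continuous in $t>0$, since $t\mapsto\phi_i(\sqrt t\,\cdot)$ is continuous in $C_0(\mathbb R)$. The spectrum of $D$ is discrete, $\phi_1(0)=1$ and $\phi_2(0)=\phi_3(0)=0$. Hence $qa_t(D)\to\epsilon P$ in norm as $t\to\infty$, where $P$ is the projection onto $\ker D\cap qH$. By Lemma~\ref{lem:trace}, $\langle\epsilon P\rangle=\operatorname{tr}(\epsilon P)$.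
\end{proof}

\begin{example}[the $0$-sphere]\label{ex:S0}
Let $Y=\{y_+,y_-\}$ with $d(y_+,y_-)=2r$, so that $B^p(Y)=\mathcal K$. In $\ell^p(Y\times\mathbb N)^{\oplus2}$ let $\xi_+$ be the slot $(y_+,0)$ in the first summand and $\xi_-$ the slot $(y_-,0)$ in the second. Let $D$ exchange $\xi_+$ and $\xi_-$, and extend $a_t=a_t(D)$ by zero to the other basis vectors. As $D^2=1$, on the span of $\xi_+,\xi_-$ we have
\[
\delta+a_t=\begin{pmatrix}e^{-t}&e^{-t/2}(1-e^{-t})/\sqrt t\\ \sqrt t\,e^{-t/2}&1-e^{-t}\end{pmatrix},
\]
an idempotent of rank one whose range, spanned by $(e^{-t/2},\sqrt t)$, turns from $\mathbb C\xi_+$ to $\mathbb C\xi_-$. All three ingredients of the proof are visible.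

\emph{Detection.} The operator $a_0=\operatorname{diag}(1,-1)$ has propagation zero, so the constant function $a_0$ defines a class in $K_0(B^p_L(Y))$. Compress it by $q=1_{\{y_+\}}$: the operator $qa_0q=\operatorname{diag}(1,0)$ has defect $0$ and trace $1$, so $\langle qa_0q\rangle=1$.

\emph{Vanishing.} Since $a_t\to0$ as $t\to\infty$, we have $\langle a_0\rangle=0$ in $K_0(B^p(Y))$.

\emph{Price.} Every path $y_u$ of defect $<\frac14$ in $M_2(\mathcal K)$ from $a_0$ to $0$ reaches propagation $2r$. Otherwise each $y_u$ commutes with $q$, so $\operatorname{Def}(qy_uq)=q\operatorname{Def}(y_u)q$ and $\langle qy_uq\rangle$ is constant, although it is $1$ at one end and $0$ at the other.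

For a sequence of $0$-spheres with $r_n\to\infty$ the price is unbounded, and the direct sum of the operators $a_t$, $t>0$, does not have finite propagation. The point of Theorem~\ref{thm:main} is that for $S^{2n}$ the price is $O(r_n/\sqrt n)$.
\end{example}

\section{The spheres inside the nerves}\label{sec:nerves}

Since $\mu$ does not depend on the anti-\v{C}ech system, we choose a convenient one. Let $A\subset X$ be a maximal $1$-separated set and let $C_k=\{B(a,4^k):a\in A\}$, $k\ge1$, be the family of open balls. As $X$ is proper, $A$ meets bounded sets in finite sets, so $C_k$ is locally finite. Every point of $X$ is at distance $<1$ from $A$. A set of diameter at most $L_k=4^k-2$ therefore lies in $B(a,4^k)$ for any $a\in A$ within $1$ of one of its points. Diameters in $C_k$ are at most $2\cdot4^k\le L_{k+1}$. So $\{C_k\}$ is an anti-\v{C}ech system. We write $\mathcal N_k=\mathcal N_{C_k}$ and fix the maps $i_k$, given by choices $U\mapsto U'\supseteq U$.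

Call $(k,n)$ \emph{admissible} if $n\ge2\cdot4^k$ and $r_n>4^k$. For each $k$, all but finitely many $n$ are admissible because $r_n\to\infty$; and if $(k+1,n)$ is admissible, so is $(k,n)$. For admissible $(k,n)$ let $C_{k,n}=\{U\in C_k:U\cap X_n\ne\emptyset\}$ and let $\mathcal N_{k,n}\subseteq\mathcal N_k$ be its nerve.

\begin{lemma}\label{lem:nerve}
Let $(k,n)$ be admissible.
\begin{enumerate}
\item[(a)] $\mathcal N_{k,n}$ is a finite connected complex, hence a compact metric space, at distance $+\infty$ from the rest of $\mathcal N_k$. If $(k+1,n)$ is admissible, then $i_k^{-1}(\mathcal N_{k+1,n})=\mathcal N_{k,n}$.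
\item[(b)] For $k=1$ there is a continuous map $F_n:X_n\to\mathcal N_{1,n}$ with $d(F_n(x),F_n(y))\le4(d(x,y)+1)$.
\item[(c)] There are continuous maps $g_{k,n}:\mathcal N_{k,n}\to X_n$ with $g_{1,n}\circ F_n\simeq\mathrm{id}_{X_n}$ and, if $(k+1,n)$ is admissible, $g_{k+1,n}\circ i_k\simeq g_{k,n}$ on $\mathcal N_{k,n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Points of $X_n$ are at distance at least $n+1>2\cdot4^k$ from $X\setminus X_n$. So a ball of radius $4^k$ that meets $X_n$ is centered in the finite set $A\cap X_n$ and contained in $X_n$, and it is disjoint from every member of $C_k\setminus C_{k,n}$. If $C_{k,n}$ split into two nonempty families with no intersections between them, their unions would disconnect $X_n$. On each of the finitely many simplices the metric is the $\ell^1$-metric, so $\mathcal N_{k,n}$ is compact and carries its usual topology. Finally let $U\in C_k$. If $U$ meets $X_n$, so does $U'$; if $U'$ meets $X_n$, then $U\subseteq U'\subseteq X_n$.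

(b) Each $U\in C_{1,n}$ is a proper subset of $X_n$, since $\pi r_n>4$. Put $F_n(x)=\sum_Ut_U(x)U$ with $t_U(x)=d(x,X_n\setminus U)/\sum_{W\in C_{1,n}}d(x,X_n\setminus W)$. Then $t_U>0$ exactly on $U$, so $F_n(x)$ lies in the simplex spanned by the sets containing $x$. For $y$ near $x$ every $U$ containing $x$ contains $y$. Then $F_n(x)$ and $F_n(y)$ lie in one simplex and their distance $\sum_U|t_U(x)-t_U(y)|$ is small. If $d(x,y)\le1$, some $U\in C_1$ contains $x$ and $y$ because $L_1=2$; both images are within $2$ of the vertex $U$, hence within $4$ of each other. In general cut a geodesic from $x$ to $y$ into at most $d(x,y)+1$ pieces of length at most $1$.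

(c) Choose a center $a_U\in X_n$ of each $U\in C_{k,n}$ and let $g_{k,n}(\sum t_UU)$ be the radial projection of $\sum t_Ua_U\in\mathbb R^{2n+1}$ to $X_n$. This is defined: the vertices of a simplex have a common point $x$ with $|a_U-x|<4^k$, so $\sum t_Ua_U$ lies in the Euclidean ball of radius $4^k<r_n=|x|$ about $x$, which is convex and misses $0$. The point $\sum t_U(x)a_U$ lies in this ball about $x$, so the segment from it to $x$ misses $0$, and projecting these segments gives the first homotopy. If $x\in\bigcap U$, then $x\in\bigcap U'$, so $\sum t_Ua_U$ and $\sum t_Ua_{U'}$ both lie in the ball of radius $4^{k+1}<r_n$ about $x$; projecting the segments between them gives the second homotopy.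
\end{proof}

By (a), elements of $B^p_L(\mathcal N_k)$ are block diagonal with respect to $\mathcal N_{k,n}$ and its complement. So restriction $B^p_L(\mathcal N_k)\to B^p_L(\mathcal N_{k,n})$ is a homomorphism, and we write $z|_{\mathcal N_{k,n}}$ for the image of a $K$-theory class.

\section{Pairing with vector bundles}\label{sec:pairing}

In Example~\ref{ex:S0} the projection $q$ commuted exactly with operators of small propagation. On a connected space it only commutes approximately, with a constant that must not depend on anything but the norm of the operator.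

\begin{lemma}\label{lem:comm}
Let $T:\ell^p(Z_Y\times\mathbb N)\to\ell^p(Z_{Y'}\times\mathbb N)$ be bounded, let $g,g'$ be bounded real functions on $Z_Y,Z_{Y'}$, let $\eta>0$, and suppose $|g'(y')-g(y)|\le\eta$ whenever $T_{y',y}\ne0$. Then $\|g'T-Tg\|\le4\eta\|T\|$.
\end{lemma}

\begin{proof}
Let $1_j$ be the indicator of $\{j\eta\le g<(j+1)\eta\}$ and $g_0=\sum_jj\eta1_j$; define $1_j'$ and $g'_0$ from $g'$. Replacing $g,g'$ by $g_0,g_0'$ changes $g'T-Tg$ by at most $2\eta\|T\|$. If $|j-l|\ge2$, values in the $j$-th and $l$-th intervals differ by more than $\eta$, so $1'_jT1_l=0$. Hence $g_0'T-Tg_0=\eta\sum_j1'_{j+1}T1_j-\eta\sum_j1'_jT1_{j+1}$. The first sum has norm at most $\|T\|$, since $\|\sum_j1'_{j+1}T1_j\xi\|^p=\sum_j\|1'_{j+1}T1_j\xi\|^p\le\|T\|^p\sum_j\|1_j\xi\|^p$; exchanging the indices $j$ and $j+1$ gives the same bound for the second.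
\end{proof}

\subsection{Functoriality}

We recall how a uniformly continuous coarse map $F:Y\to Y'$ acts. The map $F_*$ on $K_*(B^p_L)$ is induced by $\operatorname{Ad}_v:f\mapsto v(s)f(s)v^\dagger(s)\in M_2(B^p_L(Y'))$, where $v(s):\ell^p(Z_Y\times\mathbb N)\to\ell^p(Z_{Y'}\times\mathbb N)^{\oplus2}$ and $v^\dagger(s)$, in the opposite direction, form a \emph{cover of $F$}, meaning:
\begin{itemize}
\item $v,v^\dagger$ are uniformly bounded and uniformly norm-continuous in $s$, and $v^\dagger(s)v(s)=1$;
\item the entries of $v(s)$ at $(y',y)$ and of $v^\dagger(s)$ at $(y,y')$ vanish unless $d(y',F(y))\le\lambda(s)$, where $\lambda(s)<\infty$ and $\lambda(s)\to0$.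
\end{itemize}
Concretely, let $\lambda_l\searrow0$ and let $V_l$ send basis vectors injectively to basis vectors, slots over $y$ going to slots over a point within $\lambda_l$ of $F(y)$. On $[l,l+\frac12]$ take $v=(\cos\theta\,V_l,\sin\theta\,V_{l+1})$ and $v^\dagger=(\cos\theta\,V_l^\dagger,\sin\theta\,V_{l+1}^\dagger)$ with $\theta$ running linearly from $0$ to $\frac\pi2$, and on $[l+\frac12,l+1]$ rotate $(0,V_{l+1})$ to $(V_{l+1},0)$. Only the two listed properties are used below.

\subsection{The pairing}

Let $Y$ be a compact metric space and $q:Y\to M_m(\mathbb C)$ continuous with idempotent values. Let $\mathcal K_m$ be the algebra of compact operators on $\ell^p(Z_Y\times\mathbb N)^{\oplus m}$, on which $q$ acts by multiplication; we write $f$ for $f\otimes1_m$. Put $\mathcal A=C_b([0,\infty),\mathcal K_m)$ and $\mathcal A_0=C_0([0,\infty),\mathcal K_m)$, with quotient map $\pi$. The translations $f\mapsto f(\,\cdot+u)$, $u\in[0,\infty]$, contract $\mathcal A_0$ to zero, so $\pi_*:K_0(\mathcal A)\to K_0(\mathcal A/\mathcal A_0)$ is an isomorphism.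 As $Y$ is compact, $B^p_L(Y)\subseteq\mathcal A$. If $\operatorname{prop}f(s)\to0$, then Lemma~\ref{lem:comm}, applied to the real and imaginary parts of the uniformly continuous entries of $q$, gives $\|[q,f(s)]\|\to0$; by density this holds for all $f\in B^p_L(Y)$. Thus $qf\,qf'\equiv qff'$ modulo $\mathcal A_0$, and $\alpha_q(f)=\pi(qf)$ is a bounded homomorphism $B^p_L(Y)\to\mathcal A/\mathcal A_0$. Define
\[
\operatorname{ind}_q=(\mathrm{ev}_s)_*\circ\pi_*^{-1}\circ(\alpha_q)_*:K_0(B^p_L(Y))\to K_0(\mathcal K_m)=\mathbb Z .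
\]
The evaluations $\mathrm{ev}_s$ are homotopic to each other, so $s$ is irrelevant.

\begin{lemma}\label{lem:pairing}
\begin{enumerate}
\item[(a)] $\operatorname{ind}_q$ depends only on the homotopy class of $q$ among idempotent-valued maps.
\item[(b)] If $F:Y\to Y'$ is a continuous map of compact metric spaces, $v$ is a cover of $F$ and $q'$ is defined on $Y'$, then $\operatorname{ind}_{q'}\circ(\operatorname{Ad}_v)_*=\operatorname{ind}_{q'\circ F}$.
\item[(c)] Let $f\in M_2(B^p_L(Y))$ have defect of norm $<\frac14$ and put $x(s)=q\,\widehat{f(s)}\,q$. Then $\|\operatorname{Def}(x(s))\|\to0$, and $\operatorname{ind}_q\langle f\rangle=\langle x(s)\rangle$ for all large $s$.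
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\|\alpha_q(f)-\alpha_{\tilde q}(f)\|\le\sup_y\|q(y)-\tilde q(y)\|\,\|f\|$, so a homotopy of idempotents gives a homotopy of homomorphisms.

(b) The propagation of $v(s)f(s)v^\dagger(s)$ is at most $2\lambda(s)+\sup\{d(F(y_1),F(y_2)):d(y_1,y_2)\le\operatorname{prop}f(s)\}$, so $\operatorname{Ad}_v$ maps $B^p_L(Y)$ to $M_2(B^p_L(Y'))$. It also maps $\mathcal A$ to $M_2(\mathcal A')$ and $\mathcal A_0$ to $M_2(\mathcal A'_0)$, where primes refer to $Y'$, so it commutes with $\pi_*^{-1}$. Lemma~\ref{lem:comm} with $g=g'\circ F$ gives $q'v(s)-v(s)(q'\circ F)\to0$, hence $q'vfv^\dagger\equiv v(q'\circ F)fv^\dagger$ modulo $C_0$; that is, $\alpha_{q'}\circ\operatorname{Ad}_v=\operatorname{Ad}_v\circ\alpha_{q'\circ F}$. Finally $\mathrm{ev}_s\circ\operatorname{Ad}_v=\operatorname{Ad}_{v(s)}\circ\mathrm{ev}_s$, and $\operatorname{Ad}_{v(s)}$ preserves ranks of idempotents because $v^\dagger(s)v(s)=1$.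

(c) The unitization of $\alpha_q$ sends the idempotent $\delta+\hat f$ to $\delta+\pi(q\hat f)=\delta+\pi(x)$, where we use $[q,\hat f]\in M_2(\mathcal A_0)$. So $\operatorname{Def}(\pi(x))=0$, which is the first claim, and $(\alpha_q)_*\langle f\rangle=\langle\pi(x)\rangle$. Choose $s_0$ with $\|\operatorname{Def}(x(s))\|\le\frac1{100}$ for $s\ge s_0$ and put $x'(s)=x(\max(s,s_0))$. Then $\pi(x')=\pi(x)$, so $\pi_*\langle x'\rangle=\langle\pi(x)\rangle$, and evaluating $\langle x'\rangle$ at $s\ge s_0$ gives $\langle x(s)\rangle$.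
\end{proof}

\subsection{The homomorphism $\Phi$}

By Bott periodicity the degree-$2n$ Chern character $\int\operatorname{ch}_n$ takes the value $1$ on some complex vector bundle over $S^{2n}$, and the value $-1$ on a complementary bundle. The tangent bundle of the sphere is stably trivial, so $\hat A(S^{2n})=1$, and the Atiyah--Singer theorem gives $\operatorname{ind}D^+_{\mathcal E}=\pm\int\operatorname{ch}_n(\mathcal E)$ for the Dirac operator twisted by $\mathcal E$ with any Hermitian connection, the sign depending on conventions only. So there is a bundle $\mathcal E_n$ over $X_n$ with $\operatorname{ind}D^+_{\mathcal E_n}=1$. Write it as the range of a smooth map $q_n:X_n\to M_m(\mathbb C)$ with values in orthogonal projections, $m$ depending on $n$. For $z\in K_0(B^p_L(\mathcal N_k))$ put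
\[
\Phi_k(z)=\big(\operatorname{ind}_{q_n\circ g_{k,n}}(z|_{\mathcal N_{k,n}})\big)_n\in\prod_n\mathbb Z\Big/\bigoplus_n\mathbb Z .
\]
The $n$-th coordinate is defined for admissible $(k,n)$, which suffices to determine a class.

\begin{proposition}\label{prop:Phi}
$\Phi_{k+1}\circ(i_k)_*=\Phi_k$. Hence the $\Phi_k$ induce a homomorphism $\Phi$ on $\lim_kK_0(B^p_L(\mathcal N_k))$.
\end{proposition}

\begin{proof}
Let $v$ be the cover of $i_k$ that induces $(i_k)_*$, and let $(k+1,n)$ be admissible. If an entry of $v(s)$ or $v^\dagger(s)$ links $y'$ and $y$, then $d(y',i_k(y))<\infty$, so by Lemma~\ref{lem:nerve}(a) $y'\in\mathcal N_{k+1,n}$ if and only if $y\in\mathcal N_{k,n}$. Thus $v,v^\dagger$ are block diagonal, their blocks $v_n,v_n^\dagger$ cover $i_k:\mathcal N_{k,n}\to\mathcal N_{k+1,n}$, and $(vfv^\dagger)|_{\mathcal N_{k+1,n}}=v_nf|_{\mathcal N_{k,n}}v_n^\dagger$. By Lemma~\ref{lem:pairing}(b), the $n$-th coordinate of $\Phi_{k+1}((i_k)_*z)$ is $\operatorname{ind}_{q_n\circ g_{k+1,n}\circ i_k}(z|_{\mathcal N_{k,n}})$. By Lemmas~\ref{lem:nerve}(c)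 and~\ref{lem:pairing}(a) this is the $n$-th coordinate of $\Phi_k(z)$.
\end{proof}

\section{Reduction to a family of paths}\label{sec:reduction}

Let $Z$ be the chosen dense subset of $\mathcal N_1$ and $Z_n=Z\cap\mathcal N_{1,n}$. The analytic content of the theorem is the following statement, the analog for $X_n$ of Example~\ref{ex:S0}. The parameter $s$ runs against the heat time: $s=0$ corresponds to large $t$, and $s\to\infty$ to $t\to0$.

\begin{proposition}\label{prop:paths}
There are constants $\Theta,\Pi<\infty$ and $n_1$ such that for every $n\ge n_1$ the pair $(1,n)$ is admissible and there is a path $\omega_n(s)$, $s\ge0$, of finite-rank operators on $\ell^p(Z_n\times\mathbb N)^{\oplus2}$ with the following properties.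
\begin{enumerate}
\item[(i)] $\|\omega_n(s)\|\le\Theta$ and $\|\omega_n(s)-\omega_n(s')\|\le\Theta|s-s'|$.
\item[(ii)] $\|\operatorname{Def}(\omega_n(s))\|\le\frac1{100}$.
\item[(iii)] $\|\omega_n(0)\|\le\frac1{20}$.
\item[(iv)] $\operatorname{prop}(\omega_n(s))\le\Pi$ for all $s$, and $\operatorname{prop}(\omega_n(s))\to0$ as $s\to\infty$ for each $n$.
\item[(v)] $\operatorname{ind}_{q_n\circ g_{1,n}}\langle\omega_n\rangle=1$.
\end{enumerate}
\end{proposition}

In (v), $\omega_n$ is an element of $M_2(B^p_L(\mathcal N_{1,n}))$ by (i) and (iv). Properties (i)--(iv) are proved in Section~\ref{sec:discrete} and (v) in Section~\ref{sec:index}. We now deduce the theorem.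

The sum $\bigoplus_n\omega_n$ is small at $s=0$, but its propagation need not tend to zero, since the convergence in (iv) is not uniform in $n$. We therefore start the $n$-th path late. Let $\nu=(\nu_n)_{n\ge n_1}$ be nonnegative integers and let $\omega_n^{\nu}(s)=\sum_{i=1}^{\nu_n}\sigma_i\omega_n(s)\sigma_i^\dagger$, a block sum that again satisfies (i)--(iv). Choose integers $m_n\ge1$ with $\operatorname{prop}(\omega_n(s))\le\frac1n$ for $s\ge m_n$, and put
\[
f(s)=\bigoplus_{n\ge n_1}\omega_n^\nu(s+m_n),
\]
extended by zero over the rest of $\mathcal N_1$. The sets $\mathcal N_{1,n}$ are unions of components, which are open, so a compact set meets finitely many of them. As the blocks have finite rank, $f(s)$ is locally compact. It is bounded and Lipschitz in $s$. Given $\varepsilon>0$, the blocks with $n>1/\varepsilon$ have propagation at most $\varepsilon$ for all $s$, and the finitely many others have it for large $s$. So $f\in M_2(B^p_L(\mathcal N_1))$, its defect is at most $\frac1{100}$, and we may define $z_\nu=\langle f\rangle\in K_0(B^p_L(\mathcal N_1))$.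

Now $f(0)$ is no longer small. Each block is joined to a small one by a path of propagation at most $\Pi$, but the lengths $m_n$ are not bounded a priori, so running through all paths in unit time need not be norm-continuous. The remedy is to cut each path into short steps and make all steps at once, in different slots.

\begin{proposition}\label{prop:kernel}
$(\mathrm{ev}_0)_*z_\nu=0$ in $K_0(B^p(\mathcal N_1))$.
\end{proposition}

\begin{proof}
Choose $\ell\in\mathbb N$ such that $h=\Theta/\ell$ satisfies $h(2\Theta+h+3)\le\frac15$. Put $l_n=\ell m_n$ and $y_{n,i}=\omega_n^\nu(i/\ell)$, so that $(\mathrm{ev}_0)_*z_\nu=\langle\bigoplus_ny_{n,l_n}\rangle$. Consider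
\[
\mathcal S=\bigoplus_n\sum_{i=0}^{l_n-1}\sigma_iy_{n,i}\sigma_i^\dagger,\qquad
\mathcal S'=\bigoplus_n\sum_{i=0}^{l_n-1}\sigma_iy_{n,i+1}\sigma_i^\dagger,
\]
whose $n$-th blocks fill the slots as follows:
\[
\begin{array}{c|ccccc}
&\sigma_0&\sigma_1&\cdots&\sigma_{l_n-2}&\sigma_{l_n-1}\\ \hline
\mathcal S&y_{n,0}&y_{n,1}&\cdots&y_{n,l_n-2}&y_{n,l_n-1}\\
\mathcal S'&y_{n,1}&y_{n,2}&\cdots&y_{n,l_n-1}&y_{n,l_n}
\end{array}
\]
Both have norm at most $\Theta$, propagation at most $\Pi$ and finite rank on each $\mathcal N_{1,n}$, so they lie in $M_2(B^p(\mathcal N_1))$. Their defects are at most $\frac1{100}$ and $\|\mathcal S-\mathcal S'\|\le h$. By \eqref{eq:def} the segment between them has defect at most $\frac1{100}+\frac15<\frac14$, so $\langle\mathcal S\rangle=\langle\mathcal S'\rangle$. Let $\Xi=\bigoplus_n\sum_{i=1}^{l_n-1}\sigma_iy_{n,i}\sigma_i^\dagger$ and $\Xi'=\bigoplus_n\sum_{i=1}^{l_n-1}\sigma_{i-1}y_{n,i}\sigma_{i-1}^\dagger$. Let $U'$ be the slot injection that equals $\sigma_{l_n-1}$ over $\mathcal N_{1,n}$ and the identity elsewhere,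 and let $U=\sum_{i\ge1}\sigma_i\sigma_{i-1}^\dagger$, a slot injection with $U\sigma_{i-1}=\sigma_i$. Then
\[
\mathcal S=\sigma_0\Big(\bigoplus_ny_{n,0}\Big)\sigma_0^\dagger+\Xi,\qquad\mathcal S'=\Xi'+U'\Big(\bigoplus_ny_{n,l_n}\Big)U'^\dagger,\qquad U\Xi'U^\dagger=\Xi,
\]
and in each sum the two terms occupy disjoint slots. Lemma~\ref{lem:rules} and cancellation of $\langle\Xi\rangle=\langle\Xi'\rangle$ give $\langle\bigoplus_ny_{n,l_n}\rangle=\langle y\rangle$ with $y=\bigoplus_ny_{n,0}$. By (iii), $\|y\|\le\frac1{20}$, so by \eqref{eq:def} the path $uy$, $u\in[0,1]$, has defect at most $\frac1{20}(\frac1{20}+3)<\frac14$. Hence $\langle y\rangle=\langle0\rangle=0$.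
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Phi$ be as in Proposition~\ref{prop:Phi}. By Lemma~\ref{lem:rules}, $z_\nu|_{\mathcal N_{1,n}}=\nu_n\langle\omega_n(\,\cdot+m_n)\rangle$. The path $u\mapsto\omega_n(\,\cdot+u)$ is $\Theta$-Lipschitz in $M_2(B^p_L(\mathcal N_{1,n}))$, so $\langle\omega_n(\,\cdot+m_n)\rangle=\langle\omega_n\rangle$, and (v) gives $\Phi_1(z_\nu)=(\nu_n)_n$. By Proposition~\ref{prop:kernel} and the naturality of $(\mathrm{ev}_0)_*$, the image of $z_\nu$ in the limit lies in $\ker\mu$. Every integer sequence is a difference of two nonnegative ones, so $\Phi(\ker\mu)=\prod_n\mathbb Z/\bigoplus_n\mathbb Z$. This group is the quotient of an uncountable group by a countable one, hence uncountable and in particular nonzero.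
\end{proof}

\section{Heat estimates uniform in the dimension}\label{sec:heat}

Fix $n$ and write $M=X_n$, $N=2n$, $r=r_n$. Let $S=S^+\oplus S^-$ be the spinor bundle, of total rank $2^n$, with its Hermitian metric (linear in the first variable), connection $\nabla$ and Clifford multiplication $c$, so that $|c(Y)v|=|Y||v|$ for real tangent vectors $Y$. The Dirac operator $D=\sum_ic(e_i)\nabla_{e_i}$ is odd, self-adjoint on $L^2(M,S)$, has compact resolvent, and satisfies $D(gf)=gDf+c(\nabla g)f$ for functions $g$. The operators $e^{-tD^2}$ and $De^{-tD^2}$ have kernels $H_t(x,y)$ and $G_t(x,y)$ that are smooth in $(t,x,y)$ for $t>0$ and symmetric: $G_t(y,x)=G_t(x,y)^*$, and likewise for $H_t$. The space $L^p(M,S)$ is formed with the pointwise Hermitian norm; its dual is $L^{p'}(M,S)$ isometrically. The Lichnerowicz formula reads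
\[
D^2=\nabla^*\nabla+\frac\kappa4,\qquad\kappa=\frac{N(N-1)}{r^2}\ge\frac{N^2}{2r^2}.
\]
Let $\Delta\ge0$ be the scalar Laplacian. Its heat kernel $h_t$ is positive and symmetric with $\int h_t(x,y)\,dy=1$, so $e^{-t\Delta}$ is a contraction of every $L^p$ by Jensen's inequality. If $u$ is smooth on $[0,\infty)\times M$ and $(\partial_t+\Delta)u\le0$, then $u(t)\le e^{-t\Delta}u(0)$, because $\tau\mapsto e^{-(t-\tau)\Delta}u(\tau)$ has derivative $e^{-(t-\tau)\Delta}(\partial_\tau+\Delta)u\le0$. For a smooth section $f$, $\varepsilon>0$ and $u=(|f|^2+\varepsilon^2)^{1/2}$ we use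
\begin{equation}\label{eq:kato}
\tfrac12\Delta|f|^2=\operatorname{Re}\langle\nabla^*\nabla f,f\rangle-|\nabla f|^2,\qquad u\,Yu=\operatorname{Re}\langle\nabla_Yf,f\rangle,\qquad|\nabla u|\le|\nabla f| ;
\end{equation}
the last follows from the second by summing squares over an orthonormal frame, as $|f|\le u$.

\subsection{Pointwise bounds}

\begin{lemma}\label{lem:pointwise}
For $f\in L^2(M,S)$ and $t>0$, at every point,
\[
\text{\rm(a)}\ \ |e^{-tD^2}f|\le e^{-t\kappa/4}e^{-t\Delta}|f|,\qquad\text{\rm(b)}\ \ |De^{-tD^2}f|^2\le\frac N{2t}\,e^{-t\Delta}|f|^2 .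
\]
In particular $\|e^{-tD^2}\|_{p\to p}\le e^{-t\kappa/4}$.
\end{lemma}

\begin{proof}
The kernels are bounded for fixed $t$, so all four expressions are continuous in $f\in L^2$ at each point, and we may take $f$ smooth. (a) Since $\kappa$ is constant, $g=e^{t\kappa/4}e^{-tD^2}f$ solves $\partial_tg=-\nabla^*\nabla g$. With $u=(|g|^2+\varepsilon^2)^{1/2}$, \eqref{eq:kato} gives $\frac12(\partial_t+\Delta)u^2=-|\nabla g|^2$. Also $\frac12(\partial_t+\Delta)u^2=u(\partial_t+\Delta)u-|\nabla u|^2$. So $u(\partial_t+\Delta)u=|\nabla u|^2-|\nabla g|^2\le0$, hence $u(t)\le e^{-t\Delta}u(0)$; let $\varepsilon\to0$.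

(b) Let $g=e^{-tD^2}f$. Both $g$ and $Dg$ solve $\partial_t\psi=-D^2\psi$, and for such $\psi$ \eqref{eq:kato} gives $(\partial_t+\Delta)|\psi|^2=-2|\nabla\psi|^2-\frac\kappa2|\psi|^2\le-2|\nabla\psi|^2$. By Cauchy--Schwarz, $|Dg|\le\sum_i|\nabla_{e_i}g|\le\sqrt N|\nabla g|$. So $\Psi=t|Dg|^2+\frac N2|g|^2$ satisfies $(\partial_t+\Delta)\Psi\le|Dg|^2-N|\nabla g|^2\le0$, and $t|Dg|^2\le\Psi(t)\le e^{-t\Delta}\Psi(0)=\frac N2e^{-t\Delta}|f|^2$.
\end{proof}

The factor $N$ in (b) is harmless only when it is multiplied by something exponentially small. The next lemma supplies such a factor for the part of the kernel far from the diagonal.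

\begin{lemma}\label{lem:displace}
For $x\in M$ and $t,R>0$: $\ \int_{d(x,y)>R}h_t(x,y)\,dy\le(15Nt/R^2)^N$.
\end{lemma}

\begin{proof}
Let $v(y)=1-\langle x,y\rangle/r^2\in[0,2]$, so that $|x-y|^2=2r^2v(y)$. The function $1-v$ is the restriction of a linear function, so $\Delta(1-v)=Nr^{-2}(1-v)$ and $-\Delta v=Nr^{-2}(1-v)\le Nr^{-2}$. Removing the normal component from the ambient gradient $x/r^2$ gives $|\nabla v|^2=(1-(1-v)^2)/r^2\le2v/r^2$. For $1\le j\le N$,
\[
-\Delta v^j=jv^{j-1}(-\Delta v)+j(j-1)v^{j-2}|\nabla v|^2\le j\,(N+2(j-1))\,r^{-2}v^{j-1}\le3jNr^{-2}v^{j-1}.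
\]
Let $\mathrm m_j(t)=(e^{-t\Delta}v^j)(x)$. Then $\mathrm m_0=1$, $\mathrm m_j(0)=0$ and $\mathrm m_j'\le3jNr^{-2}\mathrm m_{j-1}$ for $j\ge1$, so $\mathrm m_j(t)\le(3Nt/r^2)^j$ by induction. An arc is at most $\frac\pi2$ times its chord, so $d(x,y)^2\le\frac{\pi^2}2r^2v\le5r^2v$ and $\int h_t(x,y)d(x,y)^{2N}dy\le(15Nt)^N$. On the region of integration $1\le d(x,y)^{2N}/R^{2N}$.
\end{proof}

The scale $\sqrt{Nt}$ is the true one for $h_t$: from $\Delta(1-v)=Nr^{-2}(1-v)$ one gets $\int h_t(x,y)|x-y|^2dy=2r^2(1-e^{-Nt/r^2})$, which is about $2Nt$ when $Nt\ll r^2$.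

\subsection{A gradient bound without the dimension}

For the norm of $a_t$ itself we cannot afford the factor $\sqrt N$. The following proof avoids it by never comparing $|Df|$ with $|\nabla f|$. Clifford multiplication enters only through the single vector $\nabla u$, and the curvature only through its sign.

\begin{lemma}\label{lem:gradient}
There is $C_p\ge1$, depending only on $p$, with $\|De^{-tD^2}\|_{p\to p}\le C_pt^{-1/2}$ for all $t>0$.
\end{lemma}

\begin{proof}
The kernel is symmetric, so the norms on $L^p$ and $L^{p'}$ agree, and we may assume $1<p\le2$. For smooth $f$ and $u=(|f|^2+\varepsilon^2)^{1/2}$ put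
\[
I=\int\langle D^2f,f\rangle u^{p-2},\qquad J=\int|\nabla f|^2u^{p-2},\qquad Q=\int|Df|^2u^{p-2}.
\]
By the Lichnerowicz formula and integration by parts,
\[
I=\frac\kappa4\int|f|^2u^{p-2}+J-(2-p)\int u^{p-3}\sum_i(e_iu)\langle\nabla_{e_i}f,f\rangle .
\]
By \eqref{eq:kato} the last sum has real part $u|\nabla u|^2\le u|\nabla f|^2$ and modulus at most $|\nabla u||\nabla f||f|\le u|\nabla f|^2$. Therefore
\begin{equation}\label{eq:sector}
\operatorname{Re}I\ge(p-1)J,\qquad|\operatorname{Im}I|\le(2-p)J\le\frac{2-p}{p-1}\operatorname{Re}I .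
\end{equation}

\emph{Step 1: $\|D^2e^{-tD^2}\|_{p\to p}\le(t\sin\theta_p)^{-1}$, where $\theta_p=\frac\pi2-\arctan\frac{2-p}{p-1}\in(0,\frac\pi2]$.} Let $g$ be a finite sum of eigensections of $D$, let $|\theta|\le\theta_p$ and $f_\tau=e^{-\tau e^{i\theta}D^2}g$. By \eqref{eq:sector}, $I$ lies in the sector $|\arg|\le\frac\pi2-\theta_p$, so
\[
\frac d{d\tau}\int u^p=p\int u^{p-2}\operatorname{Re}\langle\partial_\tau f_\tau,f_\tau\rangle=-p\operatorname{Re}(e^{i\theta}I)\le0 .
\]
Letting $\varepsilon\to0$ gives $\|e^{-zD^2}g\|_p\le\|g\|_p$ on the closed sector $|\arg z|\le\theta_p$. The function $z\mapsto e^{-zD^2}g$ is entire, and the circle $|z-t|=t\sin\theta_p$ lies in the sector, so Cauchy's estimate for the derivative at $t$ gives $\|D^2e^{-tD^2}g\|_p\le(t\sin\theta_p)^{-1}\|g\|_p$. Such $g$ are dense in $L^2$, hence in $L^p$ for $p\le2$.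

\emph{Step 2: $\|Df\|_p^2\le(1+b_p)^2\|D^2f\|_p\|f\|_p$, where $b_p=(2-p)/\sqrt{p-1}$.} Integrate by parts with $D$ instead: $I=\int\langle Df,D(u^{p-2}f)\rangle$ and $D(u^{p-2}f)=u^{p-2}Df-(2-p)u^{p-3}c(\nabla u)f$. By Cauchy--Schwarz and \eqref{eq:sector},
\[
Q\le|I|+(2-p)\int u^{p-2}|Df||\nabla u|\le|I|+(2-p)\sqrt{QJ}\le|I|+b_p\sqrt{Q|I|}.
\]
This forces $Q\le(1+b_p)^2|I|$: otherwise $\sqrt Q\,(\sqrt Q-b_p\sqrt{|I|})>|I|$. Since $p\le2$ we have $|f|u^{p-2}\le|f|^{p-1}$, so $|I|\le\|D^2f\|_p\|f\|_p^{p-1}$. H\"older's inequality applied to $|Df|^p=(|Df|^2u^{p-2})^{p/2}\,u^{p(2-p)/2}$ gives $\|Df\|_p^2\le Q\,(\int u^p)^{(2-p)/p}$. Let $\varepsilon\to0$.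

Applying Step 2 to $f=e^{-tD^2}g$ and using Step 1 and $\|f\|_p\le\|g\|_p$, we get the lemma with $C_p=(1+b_p)(\sin\theta_p)^{-1/2}$.
\end{proof}

\subsection{The idempotents on $L^p$}

Let $a_t=a_t(D)$ be given by \eqref{eq:at}. Since $\int_0^t\lambda e^{-\sigma\lambda^2}d\sigma=(1-e^{-t\lambda^2})/\lambda$,
\begin{equation}\label{eq:atheat}
a_t=\epsilon e^{-tD^2}+\sqrt t\,De^{-tD^2/2}\pi_++\Big(\frac1{\sqrt t}\int_0^tDe^{-(\sigma+t/2)D^2}d\sigma\Big)\pi_- .
\end{equation}
So $a_t$ has a kernel $a_t(x,y)$ smooth in $(t,x,y)$. It acts on $L^p(M,S)$, is norm-continuous there in $t>0$, and has defect zero, by Lemma~\ref{lem:heatidem} and density. Put $R(t)=\sqrt{90Nt}$ and let $a_t^{\mathrm{tr}}$ be the operator with kernel $a_t(x,y)1_{\{d(x,y)\le R(t)\}}$.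

\begin{proposition}\label{prop:at}
Let $\Gamma=1+3C_p$, $\eta_n=3\sqrt{2n}\,2^{-n}$, $\Lambda\ge1$ and $T_n=\Lambda r_n^2/N^2$.
\begin{enumerate}
\item[(a)] $\|a_t\|_{p\to p}\le\Gamma$ for all $t>0$.
\item[(b)] $\|a_{T_n}\|_{p\to p}\le5C_pe^{-\Lambda/32}$.
\item[(c)] $\|a_t-a_t^{\mathrm{tr}}\|\le\eta_n$ on $L^p$ and on $L^2$, for all $t>0$.
\item[(d)] $R(t)\le\beta\sqrt{90\Lambda}$ for $t\le T_n$.
\end{enumerate}
\end{proposition}

\begin{proof}
The operators $\epsilon,\pi_\pm$ have norm $1$, and all times $\tau$ at which $De^{-\tau D^2}$ occurs in \eqref{eq:atheat} lie in $[\frac t2,\frac{3t}2]$. So a bound $\gamma_0$ for $De^{-\tau D^2}$ on this interval bounds each of the last two terms by $\sqrt t\,\gamma_0$.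

(a) Take $\gamma_0=C_p(t/2)^{-1/2}$; the total is $1+2\sqrt2C_p$.

(b) For $\tau\ge T/2$, $T=T_n$, write $De^{-\tau D^2}=De^{-\tau D^2/2}e^{-\tau D^2/2}$. Its norm is at most $C_p(\tau/2)^{-1/2}e^{-\tau\kappa/8}\le2C_pT^{-1/2}e^{-\kappa T/16}$. So $\|a_T\|\le e^{-\kappa T/4}+4C_pe^{-\kappa T/16}\le5C_pe^{-\kappa T/16}$, and $\kappa T\ge\Lambda/2$.

(c) Let $R=R(t)$ and $\tau\in[\frac t2,\frac{3t}2]$. Then $15N\tau/R^2\le\frac14$, so Lemma~\ref{lem:displace} bounds the tail of $h_\tau$ by $4^{-N}$. Fix $x$ and a unit vector $v\in S_x$, and let $f(y)=G_\tau(x,y)^*v/|G_\tau(x,y)^*v|$ where $d(x,y)>R$ and the denominator is nonzero, $f(y)=0$ elsewhere. By Lemma~\ref{lem:pointwise}(b) at the point $x$,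
\[
\int_{d(x,y)>R}|G_\tau(x,y)^*v|\,dy=\langle(De^{-\tau D^2}f)(x),v\rangle\le\sqrt{N/2\tau}\;2^{-N}\le\sqrt{N/t}\;4^{-n}.
\]
For an orthonormal basis $v_1,\dots,v_{2^n}$ of $S_x$ we have $\|G_\tau(x,y)\|\le\sum_i|G_\tau(x,y)^*v_i|$, so $\int_{d(x,y)>R}\|G_\tau(x,y)\|\,dy\le\sqrt{N/t}\,2^{-n}$. By symmetry the same holds for integration in $x$. Now recall Schur's test: if a kernel $G$ has $\int\|G(x,y)\|\,dy\le\gamma_0$ and $\int\|G(x,y)\|\,dx\le\gamma_0$, then H\"older's inequality gives $|\int Gf\,dy|^p\le\gamma_0^{p/p'}\int\|G\||f|^pdy$, and integration in $x$ bounds the operator by $\gamma_0$ on $L^p$, for every exponent. Hence the tails of the last two terms of \eqref{eq:atheat} are at most $\sqrt N2^{-n}$ each. The same test section built from $H_t$, with Lemma~\ref{lem:pointwise}(a), gives $\int_{d(x,y)>R}|H_t(x,y)^*v|\,dy\le4^{-N}$, so the tail of the first term is at most $2^n4^{-N}=8^{-n}$. The total is at most $\eta_n$.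

(d) $R(T_n)^2=90\Lambda r_n^2/N\le90\Lambda\beta^2$.
\end{proof}

\section{From spinors to $\ell^p$}\label{sec:discrete}

The operators $a_t^{\mathrm{tr}}$ act on $L^p(M,S)$; we need operators on $\ell^p(Z_n\times\mathbb N)^{\oplus2}$. We first replace $L^p(M,S)$ by finite-dimensional spaces of step sections, and then embed these in $\ell^p$.

\subsection{Step sections}

The complement of a point in $M$ is homeomorphic to $\mathbb R^N$, so $S^+$ and $S^-$ have unitary frames over it. This identifies $L^p(M,S)$ with $L^p(M,\mathbb C^w\oplus\mathbb C^w)$, $w=2^{n-1}$, with the Euclidean norm on the fiber, and kernels become matrix functions. A \emph{partition} $\mathcal P$ is a finite family of disjoint Borel sets of positive measure, the \emph{cells}, covering $M$ up to a null set; its \emph{mesh} is the largest diameter of a cell. It \emph{refines} $\mathcal P_0$ if each of its cells lies in a cell of $\mathcal P_0$. Refinements of arbitrarily small mesh exist: intersect with a finite Borel partition of $M$ into small sets and discard null pieces.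 Let $W_{\mathcal P}$ be the space of sections constant on cells and $E_{\mathcal P}$ the projection onto it that averages over cells. It is even and, by Jensen's inequality, contractive on every $L^p$. If $\mathcal P$ refines $\mathcal P_0$, then $E_{\mathcal P}E_{\mathcal P_0}=E_{\mathcal P_0}E_{\mathcal P}=E_{\mathcal P_0}$.

\begin{lemma}\label{lem:average}
If $T$ has a bounded measurable kernel $G$, then $E_{\mathcal P}TE_{\mathcal P}\to T$ in norm on $L^p$ and on $L^2$ as the mesh of $\mathcal P$ tends to $0$.
\end{lemma}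

\begin{proof}
The kernel of $E_{\mathcal P}TE_{\mathcal P}$ is the average of $G$ over the products $c\times c'$ of cells. Let $\bar p=\max(p,p')\ge2$. Averaging is contractive on $L^{\bar p}(M\times M)$, converges uniformly off a null set for continuous matrix functions, and these are dense; so the averaged kernels converge to $G$ in $L^{\bar p}$. By H\"older's inequality an operator with kernel $G'$ has norm on $L^p$ at most $(\int\|G'(x,\cdot)\|_{p'}^pdx)^{1/p}$, and as $M$ has finite volume this is at most a constant times $\|G'\|_{L^{\bar p}}$. Since $\bar p\geq2$, the argument applies to the exponent $2$ as well.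
\end{proof}

The constant here depends on $n$, which does not matter: for each $n$ we may take the mesh as small as we like. Choose times $T_n=t_0>t_1>\dots\to0$ with $\|a_{t_j}-a_{t_{j+1}}\|_{p\to p}\le\eta_n$, using uniform continuity on each interval $[T_n/(l+1),T_n/l]$. Choose successively refining partitions $\mathcal P_j$ of mesh at most $2^{-j}$, with spaces $W_j$ and projections $E_j$, such that, by Proposition~\ref{prop:at}(c) and Lemma~\ref{lem:average},
\begin{equation}\label{eq:bj}
b_j=E_ja^{\mathrm{tr}}_{t_j}E_j\quad\text{satisfies}\quad\|b_j-a_{t_j}\|\le2\eta_n\ \text{ on $L^p$ and on $L^2$.}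
\end{equation}

\subsection{Euclidean fibers in $\ell^p$}

Using the coordinates of $\mathbb C^w$ as slots would distort norms by $w^{|1/p-1/2|}$ (compare $(1,0,\dots,0)$ with $(1,\dots,1)$), and $w=2^{n-1}$. Rademacher functions avoid this. Let $\rho_1,\dots,\rho_w$ be the coordinate functions on $\{\pm1\}^w$ with the uniform probability measure. Khintchine's inequality provides, for each exponent $\bar p<\infty$, a constant $B_{\bar p}\ge1$ independent of $w$ with $\|\sum v_i\rho_i\|_{\bar p}\le B_{\bar p}|v|$ for $v\in\mathbb C^w$ (treat real and imaginary parts separately). Define $\gamma:\mathbb C^w\to L^p(\{\pm1\}^w)$ by $\gamma(v)=\sum v_i\rho_i$ and $\gamma^\dagger(g)=(\mathbb E[g\rho_i])_i$. Then $\gamma^\dagger\gamma=1$ by orthonormality, $\|\gamma\|\le B_p$, and $\|\gamma^\dagger\|\le B_{p'}$ because $\gamma^\dagger$ is the transpose of the same map into $L^{p'}$. After scaling, $L^p(\{\pm1\}^w)$ is isometric to $\ell^p$ of $2^w$ slots, and we regard it as such.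

Let $(1,n)$ be admissible. For each cell $c\in\mathcal P_j$ pick $x_c\in c$, a point $\zeta_c\in Z_n$ with $d(\zeta_c,F_n(x_c))\le2^{-j}$, and $2^w$ slots over $\zeta_c$; different cells of $\mathcal P_j$ get disjoint slots, and slot numbers have the parity of $j$. Define $V_j:L^p(M,S)\to\ell^p(Z_n\times\mathbb N)^{\oplus2}$ as follows: if $E_jf$ has value $(v_c^+,v_c^-)$ on $c$, place $|c|^{1/p}\gamma(v_c^\pm)$ in the slots of $c$ in the $\pm$ summand. Define $V_j^\dagger$ with values in $W_j$: if $\xi_c^\pm$ are the components of $\xi$ in the slots of $c$, then $V_j^\dagger\xi$ has value $|c|^{-1/p}(\gamma^\dagger\xi_c^+,\gamma^\dagger\xi_c^-)$ on $c$. These maps are even, of finite rank, and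
\begin{equation}\label{eq:V}
V_j^\dagger V_j=E_j,\quad V_jE_j=V_j,\quad V_j^\dagger V_{j+1}=0=V_{j+1}^\dagger V_j,\quad\|V_j\|\le2B_p,\quad\|V_j^\dagger\|\le2B_{p'} .
\end{equation}
Indeed $\|V_jf\|^p\le\sum_c|c|B_p^p(|v_c^+|^p+|v_c^-|^p)\le2B_p^p\|E_jf\|_p^p$, and $\|V_j^\dagger\xi\|_p^p\le B_{p'}^p\sum_c(\|\xi_c^+\|+\|\xi_c^-\|)^p\le(2B_{p'})^p\|\xi\|^p$. Put $c_p=4B_pB_{p'}$.

\subsection{The paths}

At integer times we want $\omega_n(j)=V_jb_jV_j^\dagger$. Between $j$ and $j+1$ both the embedding and the operator change. We first rotate the embedding, which is possible because consecutive embeddings use disjoint slots, and then interpolate the operator. For $s\in[j,j+\frac12]$ and $\theta=\pi(s-j)$ put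
\[
v_\theta=\cos\theta\,V_j+\sin\theta\,V_{j+1},\qquad v_\theta^\dagger=\cos\theta\,V_j^\dagger+\sin\theta\,V_{j+1}^\dagger,\qquad\omega_n(s)=v_\theta b_jv_\theta^\dagger,
\]
and for $s\in[j+\frac12,j+1]$ and $u=2(s-j)-1$ put $\omega_n(s)=V_{j+1}\big((1-u)b_j+ub_{j+1}\big)V_{j+1}^\dagger$. The definitions agree at the endpoints. Fix $\Lambda\ge1$, depending only on $p$, with $5c_pC_pe^{-\Lambda/32}\le\frac1{50}$, and then $n_1\ge8$ such that for $n\ge n_1$
\begin{equation}\label{eq:n1}
r_n>4,\qquad\eta_n\le10^{-5},\qquad24\,c_p(\Gamma+2)\,\eta_n\le\tfrac1{100}.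
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:paths}(i)--(iv)]
Norms are taken on $L^p$ and $\ell^p$. By \eqref{eq:V}, conjugation by $V_j,V_j^\dagger$ multiplies norms by at most $c_p$, and conjugation by $v_\theta,v_\theta^\dagger$ by at most $4c_p$.

(i) By \eqref{eq:bj}, $\|b_j\|\le\Gamma+1$, so $\|\omega_n(s)\|\le4c_p(\Gamma+1)$. On rotation segments the $s$-derivatives of $v_\theta,v_\theta^\dagger$ have norms at most $4\pi B_p$ and $4\pi B_{p'}$, so $\|\omega_n'(s)\|\le2\cdot16\pi B_pB_{p'}(\Gamma+1)=8\pi c_p(\Gamma+1)$. On linear segments $\|\omega_n'(s)\|\le2c_p\|b_{j+1}-b_j\|\le10c_p\eta_n$. Take $\Theta=8\pi c_p(\Gamma+1)$.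

(ii) We have $v_\theta^\dagger v_\theta=\cos^2\theta\,E_j+\sin^2\theta\,E_{j+1}$ and $E_jb_j=E_{j+1}b_j=b_j$, so $b_jv_\theta^\dagger v_\theta b_j=b_j^2$. For $b=(1-u)b_j+ub_{j+1}$ we have $E_{j+1}b=b$, so $bV_{j+1}^\dagger V_{j+1}b=b^2$. By Lemma~\ref{lem:conj}(a), $\operatorname{Def}(\omega_n(s))$ is in both cases a conjugate of $\operatorname{Def}(b)$ for a convex combination $b$ of $b_j$ and $b_{j+1}$. Such $b$ is within $3\eta_n$ of $a_{t_j}$, whose defect is zero. By \eqref{eq:def},
\begin{equation}\label{eq:defb}
\|\operatorname{Def}(b)\|\le3\eta_n(2\Gamma+4),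
\end{equation}
so $\|\operatorname{Def}(\omega_n(s))\|\le24c_p(\Gamma+2)\eta_n\le\frac1{100}$.

(iii) $\|\omega_n(0)\|\le c_p(5C_pe^{-\Lambda/32}+2\eta_n)\le\frac1{50}+\frac1{50}$ by Proposition~\ref{prop:at}(b) and \eqref{eq:n1}.

(iv) For $s\in[j,j+1]$, $\omega_n(s)$ is a combination of operators $V_lbV_{l'}^\dagger$ with $l,l'\in\{j,j+1\}$ and $b\in\{b_j,b_{j+1}\}$. An entry at $(\zeta,\zeta')$ can be nonzero only if $\zeta=\zeta_c$, $\zeta'=\zeta_{c'}$ for cells $c\in\mathcal P_l$, $c'\in\mathcal P_{l'}$ with $1_cb1_{c'}\ne0$. Let $\tilde c\supseteq c$ and $\tilde c'\supseteq c'$ be cells of $\mathcal P_j$. The kernel of $b$ on $\tilde c\times\tilde c'$ consists of averages of a truncated kernel over subsets of $\tilde c\times\tilde c'$. As it is not zero, $\tilde c$ and $\tilde c'$ contain points at distance at most $R(t_j)$, using $R(t_{j+1})\le R(t_j)$. Thus $d(x_c,x_{c'})\le R(t_j)+2^{1-j}$ and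
\[
\operatorname{prop}(\omega_n(s))\le\sup\{d(F_n(x),F_n(y)):d(x,y)\le R(t_j)+2^{1-j}\}+2^{1-j}.
\]
This tends to $0$ as $j\to\infty$ because $F_n$ is uniformly continuous. By Lemma~\ref{lem:nerve}(b) and Proposition~\ref{prop:at}(d) it is at most $\Pi=4(\beta\sqrt{90\Lambda}+3)+2$ for all $n$ and $j$.
\end{proof}

\section{The index computation}\label{sec:index}

It remains to prove Proposition~\ref{prop:paths}(v). The pairing is defined on $\ell^p$, while index theory lives on $L^2$. The bridge is that at integer times everything is a finite matrix, and the pairing is a trace. Fix $n\ge n_1$. Let $q=q_n\circ g_{1,n}$ on $\mathcal N_{1,n}$ and $\bar q=q\circ F_n$ on $M$. All spaces are tensored with $\mathbb C^m$, and we write $V_j,E_j,b_j,a_t$ for $V_j\otimes1_m$ and so on. Put $\bar D=D\otimes1_m$ on $H=L^2(M,S\otimes\mathbb C^m)$; the frames identify $H^+$ with $H^-$, so compact operators on $H$ of defect $<\frac14$ have a class $\langle\,\cdot\,\rangle\in\mathbb Z$.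

\begin{lemma}\label{lem:asympt}
Let $\phi\in C_0(\mathbb R)$.
\begin{enumerate}
\item[(a)] If $D_1$ is self-adjoint with the domain of $\bar D$ and $\bar D-D_1$ is bounded, then $\|\phi(\sqrt t\bar D)-\phi(\sqrt tD_1)\|\to0$ as $t\to0$.
\item[(b)] $\|[g,\phi(\sqrt t\bar D)]\|\to0$ as $t\to0$, uniformly for $g$ in a compact subset of $C(M,M_m(\mathbb C))$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (a), and in (b) for a fixed smooth $g$, the set of $\phi$ for which the claim holds is a closed subalgebra of $C_0(\mathbb R)$. By Stone--Weierstrass it suffices to treat $\phi=(x\pm i)^{-1}$, as these two conjugate functions separate points and vanish nowhere. The resolvent identity bounds the expressions by $\sqrt t\|\bar D-D_1\|$ and $\sqrt t\|[\bar D,g]\|$, and $[\bar D,g]=\sum_ic(e_i)\otimes e_ig$ is bounded. Since $\|[g,\phi(\sqrt t\bar D)]\|\le2\|g\|_\infty\|\phi\|_\infty$, approximating a compact set by a finite net of smooth functions gives the rest of (b).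
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:paths}(v)]
\emph{Step 1: the pairing is a trace.} By \eqref{eq:defb} the $L^p$-defect of $b_j$ is less than $\frac14$, so Lemma~\ref{lem:conj}(b) gives $\widehat{\omega_n(j)}=V_j\hat b_jV_j^\dagger$, and also $\hat b_j=E_j\hat b_jE_j$. Let $q^{(j)}$ be the step function on $M$ equal to $q(\zeta_c)$ on the cell $c\in\mathcal P_j$. It commutes with $E_j$, and since the data of $c$ sit over $\zeta_c$, we have $qV_j=V_jq^{(j)}$ and $V_j^\dagger q=q^{(j)}V_j^\dagger$. So the operator $x(j)$ of Lemma~\ref{lem:pairing}(c) is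
\[
x(j)=V_jy_jV_j^\dagger,\qquad y_j=q^{(j)}\hat b_jq^{(j)}=E_jy_jE_j .
\]
Its defect tends to $0$, and so does the $L^p$-defect $\operatorname{Def}(y_j)=V_j^\dagger\operatorname{Def}(x(j))V_j$. The operator $P=V_jV_j^\dagger$ is an even idempotent of finite rank with $Px(j)P=x(j)$. Lemmas~\ref{lem:pairing}(c), \ref{lem:trace} and~\ref{lem:conj}(b) give, for large $j$,
\begin{equation}\label{eq:tr}
\operatorname{ind}_q\langle\omega_n\rangle=\operatorname{tr}(V_j\hat y_jV_j^\dagger)=\operatorname{tr}(\hat y_jE_j)=\operatorname{tr}\hat y_j .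
\end{equation}
The terms of the series \eqref{eq:hat} for $\hat b_j$ and $\hat y_j$ lie in the finite-dimensional algebras $\operatorname{End}(W_j)$ and $\operatorname{End}(W_j\otimes\mathbb C^m)$, where all norms are equivalent. Hence the sums are the same when computed on $L^2$. From now on all norms are $L^2$ operator norms.

\emph{Step 2: undoing the discretization.} Write $\eta=\eta_n\le10^{-5}$ and recall $\|a_t\|\le3$. By \eqref{eq:bj} and \eqref{eq:def}, $\|\operatorname{Def}(b_j)\|\le2\eta(9+2\eta)\le20\eta$, and $\|\delta+b_j-\frac12\|\le\frac12+3+2\eta\le4$. By \eqref{eq:chi}, $\|\hat b_j-b_j\|\le240\eta$, so $\|\hat b_j-a_{t_j}\|\le242\eta<\frac1{100}$. For $x\in c\in\mathcal P_j$ we have $d(\zeta_c,F_n(x))\le2^{-j}+d(F_n(x_c),F_n(x))$ with $d(x_c,x)\le2^{-j}$, so $q^{(j)}\to\bar q$ uniformly off a null set. As $q^{(j)}$ and $\bar q$ are orthogonal projections,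
\[
\|y_j-\bar qa_{t_j}\bar q\|\le\|\hat b_j-a_{t_j}\|+6\|q^{(j)}-\bar q\|_\infty\le\tfrac1{50}\qquad\text{for large }j .
\]
For any projection-valued $g\in C(M,M_m(\mathbb C))$, the relation $a_t\delta+\delta a_t-a_t=-a_t^2$ gives
\begin{equation}\label{eq:defq}
\operatorname{Def}(ga_tg)=ga_tga_tg-ga_t^2g=ga_t(g-1)[a_t,g],
\end{equation}
and $[a_t,g]\to0$ as $t\to0$ by Lemma~\ref{lem:asympt}(b), because $g$ commutes with $\epsilon$ and $\pi_\pm$. By \eqref{eq:def}, the segment from $\bar qa_{t_j}\bar q$ to $y_j$ has defect at most $o(1)+\frac1{50}(9+\frac1{50})<\frac14$ for large $j$. Lemma~\ref{lem:trace} on $H$ with $P=E_j$ and \eqref{eq:tr} give $\operatorname{ind}_q\langle\omega_n\rangle=\langle y_j\rangle=\langle\bar qa_{t_j}\bar q\rangle$ for large $j$.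

\emph{Step 3: replacing $\bar q$ by $q_n$.} By Lemma~\ref{lem:nerve}(c) there is a homotopy $h_u$ from $g_{1,n}\circ F_n$ to the identity. The projections $\bar q_u=q_n\circ h_u$ form a compact family joining $\bar q$ to $q_n$. By \eqref{eq:defq} and the uniformity in Lemma~\ref{lem:asympt}(b), the path $\bar q_ua_t\bar q_u$ has defect $<\frac14$ for small $t$. So $\langle\bar qa_t\bar q\rangle=\langle q_na_tq_n\rangle$ for small $t$.

\emph{Step 4: the twisted Dirac operator.} Let $D_1=q_n\bar Dq_n+(1-q_n)\bar D(1-q_n)$. Then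
\[
\bar D-D_1=q_n\bar D(1-q_n)+(1-q_n)\bar Dq_n=(1-2q_n)[\bar D,q_n]
\]
is bounded, symmetric and odd. So $D_1$ is self-adjoint and odd with compact resolvent, and it commutes with $q_n$. By Lemma~\ref{lem:asympt}(a), $\|q_na_tq_n-q_na_t(D_1)\|\to0$, and $q_na_t(D_1)$ has defect $0$ and norm at most $3$. By \eqref{eq:def} the segment between the two has small defect, so $\langle q_na_tq_n\rangle=\langle q_na_t(D_1)\rangle$ for small $t$. On $q_nH=L^2(M,S\otimes\mathcal E_n)$ the operator $D_1$ is $q_n\bar Dq_n$, the Dirac operator twisted by $\mathcal E_n$ with the Hermitian connection $q_n\circ d$. By Lemma~\ref{lem:heatidem}, $\langle q_na_t(D_1)\rangle=\dim\ker D^+_{\mathcal E_n}-\dim\ker D^-_{\mathcal E_n}=\operatorname{ind}D^+_{\mathcal E_n}=1$.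
\end{proof}

This completes the proof of Proposition~\ref{prop:paths}, and with it of Theorem~\ref{thm:main}.

\section{The role of the hypotheses}\label{sec:hyp}

\emph{The condition $r_n\to\infty$} is used only to make all but finitely many $n$ admissible at each scale $k$. If the radii were bounded, then for $4^k>\pi\sup_nr_n$ and $n\ge2\cdot4^k$ every ball of $C_k$ meeting $X_n$ would equal $X_n$. The nerve over $X_n$ would be a point, and a projection pulled back from it is constant. Constant projections do not detect $\omega_n$: for $q=1$, Lemma~\ref{lem:pairing}(c) gives $\operatorname{ind}_1\langle\omega_n\rangle=\langle\omega_n(s)\rangle=\langle\omega_n(0)\rangle=0$.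

\emph{The condition $r_n\le\beta\sqrt{2n}$} is used only in Proposition~\ref{prop:at}(d), and through it in the bound $\Pi$. Without it the truncation radius $R(T_n)=\sqrt{90\Lambda}\,r_n/\sqrt{2n}$ is unbounded, and we lose the finite propagation of the operators $\mathcal S,\mathcal S'$ in Proposition~\ref{prop:kernel}. The two conditions on $r_n$ are compatible only because the dimension grows; the growth of the dimension also makes the truncation errors $\eta_n$ tend to $0$.

\emph{The condition $1<p<\infty$} enters the argument in the gradient bound and in the uniform complementation of the Euclidean fibers in $\ell^p$, besides the description of the compact operators in Section~\ref{sec:idem}. The constant $b_p=(2-p)/\sqrt{p-1}$ in Lemma~\ref{lem:gradient} tends to infinity as $p\to1$. On $L^1(\{\pm1\}^w)$ the map $\gamma^\dagger$ has norm at least $\sqrt w$, since its transpose sends the unit vector $w^{-1/2}(1,\dots,1)$ to a function of supremum $\sqrt w$. The argument therefore does not cover $p=1$.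

\begin{thebibliography}{1}
\bibitem{ZZ} Jianguo Zhang, Dapeng Zhou, \emph{$L^p$ Coarse Baum-Connes Conjecture and $K$-theory for $L^p$ Roe Algebras}, arXiv:1909.08712 (2019).
\end{thebibliography}
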